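# Four unitaries that disconnect a space of unitary cocycles

## 1. Four unitaries on $\mathbb C^3$ and the permutation behind their relations

Let $P$ be the cyclic permutation matrix on $\mathbb C^3$ with $Pe_1=e_2$, $Pe_2=e_3$, $Pe_3=e_1$. Put $\tau_0=\mathrm{diag}(1,-1,-1)$ and $\kappa=\mathrm{diag}(-1,1,-1)$, and define four unitary $3\times 3$ matrices
$$g_1=P,\qquad g_2=\tau_0P,\qquad h_1=\kappa P^{-1},\qquad h_2=\tau_0\kappa P^{-1}.$$
Multiply each $g$ with each $h$, in both orders. The rules needed are
$$P\,\mathrm{diag}(a,b,c)\,P^{-1}=\mathrm{diag}(c,a,b),\qquad P^{-1}\,\mathrm{diag}(a,b,c)\,P=\mathrm{diag}(b,c,a),$$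
and $\tau_0\kappa=\mathrm{diag}(-1,-1,1)$. For the products $g_ih_j$ we get
$$g_1h_1=P\kappa P^{-1}=\mathrm{diag}(-1,-1,1),\qquad g_1h_2=P\tau_0\kappa P^{-1}=\mathrm{diag}(1,-1,-1),$$
$$g_2h_1=\tau_0\,\mathrm{diag}(-1,-1,1)=\mathrm{diag}(-1,1,-1),\qquad g_2h_2=\tau_0\,\mathrm{diag}(1,-1,-1)=1.$$
For the products in the other order, use $P^{-1}\tau_0P=\mathrm{diag}(-1,-1,1)$:
$$h_2g_1=\tau_0\kappa=\mathrm{diag}(-1,-1,1),\qquad h_1g_2=\kappa\,\mathrm{diag}(-1,-1,1)=\mathrm{diag}(1,-1,-1),$$
$$h_1g_1=\kappa=\mathrm{diag}(-1,1,-1),\qquad h_2g_2=\tau_0\kappa\,\mathrm{diag}(-1,-1,1)=1.$$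
So both lists contain the same four matrices, in a different arrangement:
$$g_1h_1=h_2g_1,\qquad g_1h_2=h_1g_2,\qquad g_2h_1=h_1g_1,\qquad g_2h_2=h_2g_2.\tag{1}$$
The arrangement is recorded by the permutation $\pi$ of $\{1,2\}\times\{1,2\}$ with
$$\pi:\quad(1,1)\mapsto(1,2),\quad(1,2)\mapsto(2,1),\quad(2,1)\mapsto(1,1),\quad(2,2)\mapsto(2,2),$$
in the sense that $g_ih_j=h_{j'}g_{i'}$ whenever $\pi(i,j)=(i',j')$.

Here is what this is for. We shall see that if four unitaries on $\mathbb C^n$ satisfy (1), then $\tau=g_2g_1^{-1}$ is forced to satisfy $\tau^2=1$, and its trace must be one of the numbers $n-4m$ with $0\le m\le n/3$. A trace that can take only finitely many values cannot change along a continuous path. In the example the trace of $\tau=\tau_0$ is $-1$; if all four unitaries are $1$ it is $3$. So the example cannot be deformed to the trivial family through solutions of (1).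

This will give two points of a larger space, the space of unitary cocycles, that no path joins. In that larger space nothing obliges a path to respect the shape of (1). Most of the work goes into showing that, near our example, it has to.

## 2. Unitary cocycles, their paths, and three theorems

Fix an integer $k\ge0$ and integers $n_1,\dots,n_k\ge1$. Write $1_n$ for the identity on $\mathbb C^n$.

**Definition (unitary cocycle).** Suppose that for each $1\le i<j\le k$ we have a unitary $U_{i,j}:\mathbb C^{n_j}\otimes\mathbb C^{n_i}\to\mathbb C^{n_i}\otimes\mathbb C^{n_j}$. The system $\{U_{i,j}\}$ is a unitary cocycle for $(n_1,\dots,n_k)$ if for all $1\le i<j<l\le k$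
$$(U_{i,j}\otimes1_{n_l})(1_{n_j}\otimes U_{i,l})(U_{j,l}\otimes1_{n_i})=(1_{n_i}\otimes U_{j,l})(U_{i,l}\otimes1_{n_j})(1_{n_l}\otimes U_{i,j})\tag{2}$$
as maps $\mathbb C^{n_l}\otimes\mathbb C^{n_j}\otimes\mathbb C^{n_i}\to\mathbb C^{n_i}\otimes\mathbb C^{n_j}\otimes\mathbb C^{n_l}$.

Both sides reverse the order of three tensor factors by exchanging neighbors; the two sides do the exchanges in the two possible orders. Two examples. If every $U_{i,j}$ is the flip $x\otimes y\mapsto y\otimes x$, both sides of (2) send $x\otimes y\otimes z$ to $z\otimes y\otimes x$. If all $n_i=1$, every $U_{i,j}$ is a complex number of modulus $1$ and (2) holds automatically, because numbers commute.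

**Definition (path of cocycles).** A continuous path of unitary cocycles is a family $\{U^t_{i,j}:t\in[0,1],\ 1\le i<j\le k\}$ such that for each $t$ the system $\{U^t_{i,j}\}$ is a unitary cocycle, and $t\mapsto U^t_{i,j}$ is continuous for each $i<j$.

The space of all unitary cocycles for $(n_1,\dots,n_k)$ has the subspace topology from the product of the finite-dimensional unitary groups. Given two cocycles, each $U_{i,j}$ can be joined to the corresponding $V_{i,j}$ separately, since unitary groups are path-connected. The question is whether this can be done with (2) valid at every $t$. In other words: for all $k$ and all $n_1,\dots,n_k\ge 1$, is the space of unitary cocycles (path-)connected? The question comes from James Fletcher, Elizabeth Gillaspy and Aidan Sims, "Homotopy of product systems and K-theory of Cuntz-Nica-Pimsner algebras", arXiv:1911.00959 (2019).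

The answer is no. Already for $k=3$ and $(n_1,n_2,n_3)=(2,2,3)$ the space is disconnected, hence not path-connected, and for every $k\ge3$ it is disconnected for some $(n_1,\dots,n_k)$. We prove the following.

**Theorem 1.** For $n\ge3$ the space of unitary cocycles for $(2,2,n)$ has at least $\lfloor n/3\rfloor+1\ge2$ connected components.

**Theorem 2.** Let $k\ge3$. Suppose three of the $n_i$ (at distinct indices), in some order, equal $a,b,c$ with either (i) $a=2$, $2\le b\le5$, $c\ge3$, or (ii) $a,b\ge2$, $c\ge2ab$. Then the space of unitary cocycles for $(n_1,\dots,n_k)$ is disconnected.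

**Theorem 3.** If at most two of the $n_i$ are $\ge2$ (in particular if $k\le2$), the space of unitary cocycles is path-connected.

So $k=3$ is the smallest $k$ for which connectedness can fail, and failure requires three $n_i\ge2$. The remaining cases with three $n_i\ge2$, for example $(2,2,2)$, are not settled here.

We use a few textbook facts: the implicit function theorem, simultaneous diagonalization of commuting unitaries, the Chinese remainder theorem and, only in Theorem 2(ii), Bertrand's postulate (for every integer $N\ge2$ there is a prime $p$ with $N<p<2N$). Also, if a space is a disjoint union of $r$ nonempty sets that are open and closed, it has at least $r$ connected components.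

## 3. From the cocycle identity to $XAB=BAX$

Put $H_i=\mathbb C^{n_i}$. An operator on $H_i\otimes H_l$ also acts on a longer tensor product containing these factors, as the identity on the others; we keep the same symbol for it. This is leg notation. For example, on $H_1\otimes H_2\otimes H_3$ the operator $R_{13}=a\otimes c$ on $H_1\otimes H_3$ acts as $a\otimes1\otimes c$.

**Step 1: remove the flips.** The purpose is to have all operators act on one fixed space. Let $F_{ij}:H_j\otimes H_i\to H_i\otimes H_j$ be the flip and write $U_{i,j}=R_{ij}F_{ij}$ with $R_{ij}$ unitary on $H_i\otimes H_j$. A flip only renames positions. If $R_{il}$ is understood to act on the factors called $H_i$ and $H_l$, wherever they stand, it may be moved past a flip. Moving all flips to the right turns the left side of (2) into $R_{ij}R_{il}R_{jl}\Phi$ and the right side into $R_{jl}R_{il}R_{ij}\Phi'$. Here $\Phi$ and $\Phi'$ are the corresponding products of three flips, and both send $x_l\otimes x_j\otimes x_i$ to $x_i\otimes x_j\otimes x_l$. So $\Phi=\Phi'$, and (2) is equivalent to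
$$R_{ij}R_{il}R_{jl}=R_{jl}R_{il}R_{ij}\quad\text{on }H_i\otimes H_j\otimes H_l\qquad(i<j<l).\tag{3}$$
The map $U\mapsto R$ is a homeomorphism. Let $Z(n_1,\dots,n_k)$ be the space of unitary solutions of (3). It is closed in a product of unitary groups, hence compact. It contains the trivial solution, all $R_{ij}=1$, which corresponds to all $U_{i,j}$ being flips.

**Step 2: for $k=3$ the order of the dimensions is irrelevant.** This lets us place the spaces in the most convenient order. Multiply $R_{12}R_{13}R_{23}=R_{23}R_{13}R_{12}$ on both the left and the right by $R_{12}^{-1}$, or on both sides by $R_{23}^{-1}$. We get the equivalent forms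
$$R_{12}^{-1}R_{23}R_{13}=R_{13}R_{23}R_{12}^{-1},\qquad R_{13}R_{12}R_{23}^{-1}=R_{23}^{-1}R_{12}R_{13}.$$
The first says that $(R_{12}^{-1},R_{23},R_{13})$ solves (3) for $(n_2,n_1,n_3)$, after the first two legs are exchanged. The second says that $(R_{13},R_{12},R_{23}^{-1})$ solves (3) for $(n_1,n_3,n_2)$, after the last two legs are exchanged. These maps are invertible and continuous in both directions, so $Z(n_1,n_2,n_3)\cong Z(n_2,n_1,n_3)$ and $Z(n_1,n_2,n_3)\cong Z(n_1,n_3,n_2)$. The two exchanges generate all permutations of three letters.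

**Step 3: more legs do not help.** This reduces the negative results to $k=3$. For $i<j<l$, restricting to the three indices gives a continuous map $Z(n_1,\dots,n_k)\to Z(n_i,n_j,n_l)$. It is surjective: extend a solution by $R=1$ on all other pairs. Any triple of indices other than $\{i,j,l\}$ shares at most two indices with it, so at most one of its three $R$'s differs from $1$, and (3) holds. A continuous image of a connected space is connected. So if $Z(n_i,n_j,n_l)$ is disconnected, then so is $Z(n_1,\dots,n_k)$.

**Step 4: block form for $k=3$.** This sets the notation for everything after Section 4. Write $n=n_3$, $X=R_{12}$, $A=R_{13}$, $B=R_{23}$, so that (3) becomes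
$$XAB=BAX.\tag{4}$$
Let $I,J$ index orthonormal bases of $H_1,H_2$. Write $A=\sum e_{ik}\otimes A_{ik}$ and $B=\sum e_{jl}\otimes B_{jl}$ with blocks $A_{ik},B_{jl}\in M_n(\mathbb C)$, and let $\xi_{(a,b),(k,l)}\in\mathbb C$ be the matrix entries of $X$. With respect to $I\times J$, the operator $A$ on $H_1\otimes H_2\otimes H_3$ has blocks $\delta_{jl}A_{ik}$ at position $((i,j),(k,l))$, $B$ has blocks $\delta_{ik}B_{jl}$, and $X$ has the scalar blocks $\xi_{(i,j),(k,l)}1_n$. Hence
$$(AB)_{(i,j),(k,l)}=\sum_{(p,q)}\delta_{jq}A_{ip}\,\delta_{pk}B_{ql}=A_{ik}B_{jl},\qquad(BA)_{(i,j),(k,l)}=B_{jl}A_{ik}.\tag{5}$$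

The matrices of Section 1 give a point of $Z(2,2,3)$: take $A=\mathrm{diag}(g_1,g_2)$, $B=\mathrm{diag}(h_1,h_2)$ and let $X$ be the permutation $e_i\otimes e_j\mapsto e_{i'}\otimes e_{j'}$. By (5), $AB$ is block diagonal with blocks $g_ih_j$ and $BA$ is block diagonal with blocks $h_jg_i$. The only nonzero blocks of $XAB$ and $BAX$ sit at target $\pi(i,j)=(i',j')$, source $(i,j)$; they are $g_ih_j$ and $h_{j'}g_{i'}$. So (4) is exactly (1).

## 4. At most two spaces of dimension at least two

First, small cases. For $k\le1$ there are no $U$'s and the space is a point. For $k=2$ there is no condition, so the space is $U(n_1n_2)$, which is path-connected. If all $n_i=1$ the space is a torus. For three spaces with one of them one-dimensional, put that one third by Step 2 of Section 3, so $n=1$. Then $A$ acts on $H_1$ alone and $B$ on $H_2$ alone, so $AB=BA$ and (4) says that $X$ commutes with $A\otimes B$. The set of such $X$ is a group that contains $1$ and is closed under functional calculus, and a logarithm of $X$ gives a path to $1$. The general case of Theorem 3 runs the same way.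

**Proof of Theorem 3.** If $k\le1$ there is nothing to do. Let $k\ge2$ and choose $p<q$ such that $n_i=1$ for all $i\ne p,q$.

**Step 1: read off the conditions.** We want to know what (3) says when most spaces are $\mathbb C$. For $i\ne p,q$ let $A_i\in U(n_p)$ and $B_i\in U(n_q)$ be the operators given by $R$ on the pairs $\{i,p\}$ and $\{i,q\}$. For $i,j\ne p,q$, $R_{ij}$ is a scalar. Let $R=R_{pq}$. The triples are of the following types.

* In a triple $\{i,j,p\}$ with $i,j\neq p,q$, the scalar $R_{ij}$ cancels from (3). The other two operators appear in opposite orders on the two sides, so the condition is $A_iA_j=A_jA_i$. Likewise $\{i,j,q\}$ gives $B_iB_j=B_jB_i$.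
* In a triple $\{i,p,q\}$ with $i<p$, (3) reads $A_iB_iR=RB_iA_i$. With $i>q$ it reads $RA_iB_i=B_iA_iR$. Since $A_i$ and $B_i$ act on different legs, both say that $R$ commutes with $A_i\otimes B_i$.
* In a triple $\{i,p,q\}$ with $p<i<q$, (3) reads $A_iRB_i=B_iRA_i$. Multiplying by $B_i^{-1}$ on the left and on the right gives $B_i^{-1}A_iR=RA_iB_i^{-1}$, that is, $R$ commutes with $A_i\otimes B_i^{-1}$.
* Triples of scalars give no condition.

**Step 2: move $R$ to $1$.** We keep everything else fixed. Let $\mathcal M$ be the set of operators on $H_p\otimes H_q$ commuting with all the unitaries $A_i\otimes B_i^{\pm1}$ from Step 1. It is an algebra, and it is closed under adjoints: if $TW=WT$ with $W$ unitary, then $W^*T^*=T^*W^*$, and multiplying by $W$ on both sides gives $T^*W=WT^*$. It contains $R$. Choose for each eigenvalue of $R$ a real argument, and let $T$ be the polynomial in $R$ that takes these arguments as values. Then $T=T^*\in\mathcal M$ and $R=e^{\mathrm iT}$. The path $s\mapsto e^{\mathrm i(1-s)T}$ stays in $\mathcal M$, consists of unitaries, and ends at $1$.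

**Step 3: move the rest to $1$.** With $R=1$, the only remaining requirements are that the $A_i$ commute with one another and the $B_i$ commute with one another. Diagonalize the $A_i$ simultaneously and write $A_i=e^{\mathrm iS_i}$ with $S_i$ Hermitian and diagonal in the common basis. The path $e^{\mathrm i(1-s)S_i}$ keeps the commutation relations and ends at $A_i=1$. Do the same with the $B_i$. Finally move the scalars $R_{ij}$ to $1$ on the unit circle. So every solution is joined to the trivial one. $\blacksquare$

## 5. An $X$ confined to a torus that misses the identity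

With three spaces of dimension at least two, the first thing to try is again: keep $A$ and $B$ fixed and move $X$ to $1$ by a logarithm. For fixed $A,B$ the condition on $X$ is $X(AB)=(BA)X$. If $AB=BA$ the solutions form a group and the argument of Section 4 works. If $AB\ne BA$, then $X=1$ is not a solution, so the path has no endpoint to go to. In our example the failure is drastic. Since $A$ and $B$ are block diagonal, the block of (4) at target $(a,b)$, source $(k,l)$ reads
$$\xi_{(a,b),(k,l)}\,(g_kh_l-h_bg_a)=0 .$$
Write $(a,b)=\pi(i,j)$. Then $h_bg_a=g_ih_j$ by (1), and the four products $g_ih_j$ computed in Section 1 are pairwise distinct. Hence $\xi_{(a,b),(k,l)}=0$ unless $(a,b)=\pi(k,l)$. So over this pair $(A,B)$ the possible $X$ form a torus: the permutation $\pi$ with four arbitrary phases. As $\pi(1,1)=(1,2)$, none of these is the identity.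

Hence $A$ and $B$ must move. If they stay block diagonal while $X$ stays supported on the graph of $\pi$, the relations (1) persist and the trace of $\tau$ is stuck. So a path would have to open off-diagonal blocks in $A$ or $B$. One way to do so always exists. The compact group $K=U(H_1)\times U(H_2)$ acts on $Z$ by
$$(u,v)\cdot(X,A,B)=\big((u\otimes v)X(u\otimes v)^*,\ uAu^*,\ vBv^*\big),$$
because conjugating (4) by $u\otimes v\otimes1$ conjugates $A$ by $u$ alone and $B$ by $v$ alone. This changes the shape but nothing essential. We therefore aim to show that conjugation by $K$ is the only way to leave the block diagonal shape. Then the points conjugate to solutions of (1) with a given trace form a set that is open as well as closed. The proof examines the first-order effect of a small off-diagonal block, and a combinatorial property of $\pi$ decides the outcome.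

## 6. Controlled points and rigid permutations

From here to the end $k=3$, $I$ and $J$ are finite index sets with $|I|=n_1$ and $|J|=n_2$, and $Z=Z(n_1,n_2,n)$. Let $\pi:I\times J\to I\times J$ be a bijection; we write $\pi(i,j)=(i',j')$.

**Definition ($\mathrm{Hom}_\pi(n)$ and controlled points).** $\mathrm{Hom}_\pi(n)$ is the compact space of families of unitaries $g_i$ $(i\in I)$ and $h_j$ $(j\in J)$ in $U(n)$ with
$$g_ih_j=h_{j'}g_{i'}\quad\text{whenever }\pi(i,j)=(i',j').\tag{6}$$
A controlled point over $(g,h)\in\mathrm{Hom}_\pi(n)$ is a triple $(X,A,B)$ with $A=\sum_ie_{ii}\otimes g_i$, $B=\sum_je_{jj}\otimes h_j$, and $X$ unitary with $\xi_{e,f}=0$ unless $e=\pi(f)$.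

The entries $\xi_{\pi(f),f}$ of such an $X$ have modulus $1$. A controlled point lies in $Z$: the only possibly nonzero blocks of $XAB$ and $BAX$ are at target $\pi(i,j)$, source $(i,j)$, and they equal $\xi g_ih_j$ and $\xi h_{j'}g_{i'}$ with the same scalar $\xi$. For the $\pi$ of Section 1, (6) is (1). For $\pi=\mathrm{id}$, (6) says that every $g_i$ commutes with every $h_j$.

**Definition (rigid).** Let $Q$ consist of the ordered pairs of distinct elements of $I$ ("$I$-pairs") and the ordered pairs of distinct elements of $J$ ("$J$-pairs"). For distinct $e=(i,j)$ and $f=(k,l)$ in $I\times J$ put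
$$q(e,f)=\begin{cases}(i,k)&\text{if }j=l,\\(j,l)&\text{if }i=k,\\ *&\text{otherwise (``mixed'')}.\end{cases}$$
Let $D\subset Q$ be the smallest set such that for all $e\ne f$: if one of $q(e,f)$, $q(\pi e,\pi f)$ lies in $D\cup\{*\}$, so does the other. Elements of $D$ are called dead, and $\pi$ is rigid if $D=Q$.

A smallest set exists, because $Q$ has the property and intersections of sets with the property have it. We say that $q(e,f)$ and $q(\pi e,\pi f)$ are linked. A pair linked to a mixed pair is dead, and a pair linked to a dead pair is dead. Rigidity is unchanged if $\pi$ is replaced by $\pi^{-1}$, or if the roles of $I$ and $J$ are exchanged, since the defining condition is symmetric.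

Three examples with $I=J=\{1,2\}$.

* For $\pi=\mathrm{id}$, mixed pairs are linked only to mixed pairs, so $D=\emptyset$. Not rigid.
* For the swap $\pi(i,j)=(j,i)$, two points differing in both coordinates are sent to two such points, so mixed is linked only to mixed, and again $D=\emptyset$. Not rigid.
* The $\pi$ of Section 1 is rigid. The points $(1,1),(1,2)$ have the mixed images $(1,2),(2,1)$. So the $J$-pair $(1,2)$ is dead and, taking the points in the other order, so is the $J$-pair $(2,1)$. The points $(1,1),(2,1)$ have images $(1,2),(1,1)$. So the $I$-pair $(1,2)$ is linked to the dead $J$-pair $(2,1)$ and, in the other order, the $I$-pair $(2,1)$ is linked to the dead $J$-pair $(1,2)$. Hence $D=Q$.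

## 7. Near a controlled point, everything is conjugate to a controlled point

**Lemma 4.** Let $\pi$ be rigid, and let $p=(X^0,A^0,B^0)$ be controlled over $(g,h)\in\mathrm{Hom}_\pi(n)$ with the products $g_ih_j$, $(i,j)\in I\times J$, pairwise distinct. If $p_m\in Z$ and $p_m\to p$, then there are $k_m\in K$, $k_m\to1$, such that for all large $m$ the point $k_mp_m$ is controlled over an element of $\mathrm{Hom}_\pi(n)$.

**Proof.** If $g_i=g_k$ then $g_ih_j=g_kh_j$, so the $g_i$ are pairwise distinct, and likewise the $h_j$. Fix total orders on $I$ and $J$. Write $\|\cdot\|_{HS}$ for the Hilbert–Schmidt norm, $\|T\|_{HS}^2=\mathrm{Tr}(T^*T)$.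

**Step 1: gauge fixing.** The purpose is to use up the freedom of conjugating by $K$. To first order, conjugating $A^0$ by $e^{\zeta}$ with $\zeta$ skew-Hermitian adds to the $(i,k)$ block, $i\ne k$, the matrix
$$(\zeta A^0-A^0\zeta)_{ik}=\zeta_{ik}g_k-g_i\zeta_{ik}=\zeta_{ik}(g_k-g_i).$$
So conjugation moves the off-diagonal block along the line $\mathbb C(g_i-g_k)$, and we normalize that component to zero. For skew-Hermitian $\zeta\in\mathfrak u(H_1)$ with zero diagonal and $A\in\mathrm{End}(H_1\otimes H_3)$ put
$$\Psi(\zeta,A)=\Big(\mathrm{Tr}\big((g_i-g_k)^*(e^\zeta Ae^{-\zeta})_{ik}\big)\Big)_{i<k}.$$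
Then $\Psi(0,A^0)=0$, and by the formula just displayed the derivative in $\zeta$ at $(0,A^0)$ is $\zeta\mapsto(-\zeta_{ik}\|g_i-g_k\|_{HS}^2)_{i<k}$. The $\zeta$'s are parametrized by the complex numbers $\zeta_{ik}$, $i<k$, and $g_i\ne g_k$, so this derivative is an isomorphism of real vector spaces. By the implicit function theorem there is, for $A$ near $A^0$, a $\zeta(A)$ depending continuously on $A$ with $\zeta(A^0)=0$ and $\Psi(\zeta(A),A)=0$. Conjugate $p_m$ by $e^{\zeta(A^{(m)})}\in U(H_1)$, which tends to $1$. This does not change $B^{(m)}$. Do the same for $B$ with $U(H_2)$, which does not change $A^{(m)}$. After applying these $k_m\to1$ and renaming, we may assume for large $m$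
$$\mathrm{Tr}\big((g_i-g_k)^*A^{(m)}_{ik}\big)=0\ (i<k),\qquad\mathrm{Tr}\big((h_j-h_l)^*B^{(m)}_{jl}\big)=0\ (j<l),\qquad p_m\to p.\tag{7}$$

Let $\varepsilon_m$ be the maximum of the norms of all off-diagonal blocks $A^{(m)}_{ik}$ $(i\ne k)$ and $B^{(m)}_{jl}$ $(j\ne l)$. Then $\varepsilon_m\to0$. We now drop the index $m$; constants in $O(\cdot)$ do not depend on $m$. All blocks of $A,B$ and all entries of $X$ have norm at most $1$.

**Step 2: off-support entries of $X$ are $O(\varepsilon)$.** This bounds what $X$ can do in terms of $A$ and $B$. In the block of (4) at target $(a,b)$, source $(k,l)$,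
$$\sum_{(i,j)}\xi_{(a,b),(i,j)}A_{ik}B_{jl}=\sum_{(i,j)}B_{bj}A_{ai}\,\xi_{(i,j),(k,l)},$$
every term except $(i,j)=(k,l)$ on the left and $(i,j)=(a,b)$ on the right contains an off-diagonal block. Hence
$$\xi_{(a,b),(k,l)}\,(A_{kk}B_{ll}-B_{bb}A_{aa})=O(\varepsilon),\tag{8}$$
and the right side is exactly $0$ when $\varepsilon=0$. Let $(a,b)=\pi(i,j)$ with $(i,j)\ne(k,l)$. As $m\to\infty$ the bracket tends to $g_kh_l-h_bg_a=g_kh_l-g_ih_j\ne0$, by (6) and distinctness. So its norm is bounded below for large $m$. Therefore $\xi_{e,f}=O(\varepsilon)$ whenever $e\ne\pi(f)$, and these entries are exactly $0$ if $\varepsilon_m=0$ and $m$ is large.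

**Step 3: the first-order equation.** We claim that $\varepsilon_m=0$ for all large $m$. Suppose not, and pass to a subsequence with $\varepsilon_m>0$ along which
$$A_{ik}/\varepsilon\to x_{ik}\ (i\ne k),\qquad B_{jl}/\varepsilon\to y_{jl}\ (j\ne l),\qquad\xi_{e,f}/\varepsilon\ \text{converges for all }e\ne\pi(f).$$
By the choice of $\varepsilon_m$, the maximum of all $\|x_{ik}\|,\|y_{jl}\|$ is $1$. The aim of this step is a linear equation for the $x$'s and $y$'s. For $e=(i,j)\ne f=(k,l)$ take the block of (4) at target $\pi e$, source $f$. On the left, $\sum_c\xi_{\pi e,c}(AB)_{c,f}$, we keep $c=f$ and $c=e$. For every other $c$ the entry $\xi_{\pi e,c}$ is off the support and $(AB)_{c,f}$ contains an off-diagonal block, so the term is $O(\varepsilon^2)$. On the right, $\sum_c(BA)_{\pi e,c}\xi_{c,f}$, we keep $c=\pi e$ and $c=\pi f$, and the rest is $O(\varepsilon^2)$ for the same reason. So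
$$\xi_{\pi e,f}A_{kk}B_{ll}+\xi_{\pi e,e}(AB)_{e,f}=(BA)_{\pi e,\pi e}\,\xi_{\pi e,f}+(BA)_{\pi e,\pi f}\,\xi_{\pi f,f}+O(\varepsilon^2).$$
Divide by $\varepsilon$ and let $m\to\infty$. Put $d_e=X^0_{\pi e,e}$, so $|d_e|=1$, and let $\eta=\lim\xi_{\pi e,f}/\varepsilon$. The limit of $(BA)_{\pi e,\pi e}$ is $h_{j'}g_{i'}=g_ih_j$. We obtain
$$\eta\,(g_kh_l-g_ih_j)+d_e\,w=d_f\,w',\tag{9}$$
where $w=\lim(AB)_{e,f}/\varepsilon$ and $w'=\lim(BA)_{\pi e,\pi f}/\varepsilon$. By (5), $(AB)_{e,f}=A_{ik}B_{jl}$, so
$$w=x_{ik}h_j\ \text{ if }j=l,\qquad w=g_iy_{jl}\ \text{ if }i=k,\qquad w=0\ \text{ if }q(e,f)=*,$$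
the last because then both factors are off-diagonal and the product is $O(\varepsilon^2)$. With $\pi e=(i',j')$ and $\pi f=(k',l')$, similarly
$$w'=h_{j'}x_{i'k'}\ \text{ if }j'=l',\qquad w'=y_{j'l'}g_{i'}\ \text{ if }i'=k',\qquad w'=0\ \text{ if }q(\pi e,\pi f)=*.$$

**Step 4: rigidity forces every direction to be trivial.** The number $\eta$ in (9) is unknown, so (9) determines things only modulo $\mathbb C(g_ih_j-g_kh_l)$. This turns out to be just the gauge ambiguity of Step 1. Call $x_{ik}$ trivial if $x_{ik}\in\mathbb C(g_i-g_k)$ and $y_{jl}$ trivial if $y_{jl}\in\mathbb C(h_j-h_l)$. Put $v=g_ih_j-g_kh_l=h_{j'}g_{i'}-h_{l'}g_{k'}$; the second equality is (6).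

If $j=l$ then $v=(g_i-g_k)h_j$ and $w=x_{ik}h_j$, so $w\in\mathbb Cv$ iff $x_{ik}$ is trivial. If $i=k$ then $v=g_i(h_j-h_l)$ and $w=g_iy_{jl}$, so $w\in\mathbb Cv$ iff $y_{jl}$ is trivial. If $j'=l'$ then $v=h_{j'}(g_{i'}-g_{k'})$ and $w'=h_{j'}x_{i'k'}$, so $w'\in\mathbb Cv$ iff $x_{i'k'}$ is trivial. If $i'=k'$ then $v=(h_{j'}-h_{l'})g_{i'}$ and $w'=y_{j'l'}g_{i'}$, so $w'\in\mathbb Cv$ iff $y_{j'l'}$ is trivial. In a mixed case $w=0$ or $w'=0$, which lies in $\mathbb Cv$.

Since $d_e,d_f\ne0$, (9) says that $w\in\mathbb Cv$ iff $w'\in\mathbb Cv$. So the set of pairs in $Q$ whose $x$ or $y$ is trivial has the closure property that defines $D$, and hence contains $D$. As $\pi$ is rigid, $D=Q$: all $x_{ik}$ and all $y_{jl}$ are trivial.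

**Step 5: trivial directions vanish.** Now the gauge condition finishes the claim. Dividing (7) by $\varepsilon$ and passing to the limit, $\mathrm{Tr}((g_i-g_k)^*x_{ik})=0$ for $i<k$. With $x_{ik}=c(g_i-g_k)$ this reads $c\|g_i-g_k\|_{HS}^2=0$, so $x_{ik}=0$ for $i<k$. For the opposite blocks use unitarity. The $(i,k)$ block of $AA^*=1$, $i\ne k$, is
$$0=\sum_pA_{ip}A_{kp}^*=A_{ii}A_{ki}^*+A_{ik}A_{kk}^*+O(\varepsilon^2),$$
and dividing by $\varepsilon$ gives $g_ix_{ki}^*+x_{ik}g_k^*=0$ in the limit. So $x_{ki}=0$ too. In the same way all $y_{jl}=0$. This contradicts that the maximum of the norms is $1$, so $\varepsilon_m=0$ for all large $m$.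

**Step 6: conclusion.** For large $m$ we have $\varepsilon_m=0$, so $A$ and $B$ are block diagonal, with unitary diagonal blocks. By Step 2 the matrix $X$ is supported on the graph of $\pi$, with entries of modulus $1$ there because it is unitary. The block of (4) at target $\pi(i,j)$, source $(i,j)$ gives $A_{ii}B_{jj}=B_{j'j'}A_{i'i'}$, which is (6). So the point is controlled over an element of $\mathrm{Hom}_\pi(n)$. $\square$

## 8. Open and closed pieces of $Z$

**Proposition 5.** Let $\pi$ be rigid and $|I|\ge2$. Let $\Omega\subset\mathrm{Hom}_\pi(n)$ be nonempty, open and closed in $\mathrm{Hom}_\pi(n)$, and such that for each $(g,h)\in\Omega$ the products $g_ih_j$ are pairwise distinct. Then $M_\Omega:=K\cdot\{\text{controlled points over }\Omega\}$ is nonempty, open and closed in $Z$, and does not contain the trivial solution. So $Z$ is disconnected.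

**Proof.** It is nonempty: over any element of $\Omega$ the permutation matrix of $\pi$ may serve as $X$.

**Step 1: closed.** This is compactness. $\Omega$ is closed in a compact space, and a controlled point over $\Omega$ is an element of $\Omega$ together with $|I|\,|J|$ phases. So the controlled points over $\Omega$ form a compact set. $M_\Omega$ is the image of the product of $K$ and this set under the action map, so it is compact, hence closed.

**Step 2: open.** Here Lemma 4 is used. Since $Z$ is metrizable, it suffices to show that if $p\in M_\Omega$ and $p_m\to p$ in $Z$, then $p_m\in M_\Omega$ for large $m$. As $M_\Omega$ is $K$-invariant and $K$ acts by homeomorphisms, we may assume that $p$ is controlled over some $\rho\in\Omega$. By Lemma 4 there are $k_m\to1$ such that, for large $m$, $k_mp_m$ is controlled over some $\rho_m\in\mathrm{Hom}_\pi(n)$. Since $k_mp_m\to p$, the diagonal blocks converge, that is, $\rho_m\to\rho$. As $\Omega$ is open in $\mathrm{Hom}_\pi(n)$, $\rho_m\in\Omega$ eventually, and then $p_m\in M_\Omega$.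

**Step 3: the trivial solution is outside.** The trivial solution is fixed by $K$. If it were in $M_\Omega$, it would itself be controlled over an element of $\Omega$, and $A=1$ would give $g_i=1$ for all $i$. Since $|I|\ge2$, two of the products $g_ih_j$ would coincide, a contradiction. $\square$

To disconnect $Z$ it is thus enough to find a rigid $\pi$ for which $\mathrm{Hom}_\pi(n)$ carries a discrete invariant that detects distinctness of the products.

## 9. The involution $g_2g_1^{-1}$ and the spaces $(2,2,n)$

**Proof of Theorem 1.** Let $I=J=\{1,2\}$ and let $\pi$ be the permutation of Section 1, which is rigid by Section 6. The relations (6) are (1).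

**Step 1: what the relations force.** The purpose is to find the discrete invariant. Let $(g,h)\in\mathrm{Hom}_\pi(n)$. The second relation, $g_1h_2=h_1g_2$, gives $h_1^{-1}g_1=g_2h_2^{-1}$, and the fourth, $g_2h_2=h_2g_2$, gives $g_2h_2^{-1}=h_2^{-1}g_2$. So $h_1^{-1}g_1=h_2^{-1}g_2$, which rearranges to
$$\tau:=g_2g_1^{-1}=h_2h_1^{-1},\qquad g_2=\tau g_1,\qquad h_2=\tau h_1.$$
Put $W=h_1g_1$ and $\sigma=h_1\tau h_1^{-1}$. The first relation reads $g_1h_1=h_2g_1=\tau h_1g_1=\tau W$. The third reads $\tau g_1h_1=h_1g_1=W$. Together, $\tau^2W=W$, so $\tau^2=1$. The second relation reads $g_1\tau h_1=h_1\tau g_1$. Here the left side is $(g_1\tau g_1^{-1})g_1h_1=(g_1\tau g_1^{-1})\tau W$, and the right side is $(h_1\tau h_1^{-1})h_1g_1=\sigma W$. Hence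
$$g_1\tau g_1^{-1}=\sigma\tau .$$
So $\sigma$ and $\sigma\tau$ are both conjugate to $\tau$. All three square to $1$, and $(\sigma\tau)^2=1$ together with $\sigma^2=\tau^2=1$ gives $\sigma\tau=\tau\sigma$. Moreover
$$g_1h_1=\tau W,\qquad g_1h_2=h_1\tau g_1=\sigma W,\qquad g_2h_1=W,\qquad g_2h_2=\tau g_1h_2=\tau\sigma W.\tag{10}$$

**Step 2: distinctness.** We need to know when Proposition 5 applies. The ratio of two different products in (10) is always one of $\tau,\sigma,\tau\sigma$, and these are all conjugate to $\tau$. So the four products are pairwise distinct iff $\tau\ne1$.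

**Step 3: the trace of $\tau$ is discrete.** Let $d_{++},d_{+-},d_{-+},d_{--}$ be the dimensions of the joint eigenspaces of the commuting involutions $(\tau,\sigma)$. Then
$$\mathrm{Tr}\,\tau=d_{++}+d_{+-}-d_{-+}-d_{--},\quad\mathrm{Tr}\,\sigma=d_{++}-d_{+-}+d_{-+}-d_{--},\quad\mathrm{Tr}\,\tau\sigma=d_{++}-d_{+-}-d_{-+}+d_{--}.$$
These traces are equal, because the three operators are conjugate. The first equality gives $d_{+-}=d_{-+}$, the second $d_{-+}=d_{--}$. Call the common value $m$. Then $d_{++}=n-3m$, so
$$\mathrm{Tr}\,\tau=n-4m,\qquad0\le m\le n/3,\qquad\tau\ne1\iff m\ge1 .$$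
So $\mathrm{Tr}\,\tau$ is a continuous function on $\mathrm{Hom}_\pi(n)$ with finitely many values, and $\Omega_m=\{\mathrm{Tr}\,\tau=n-4m\}$ is open and closed in $\mathrm{Hom}_\pi(n)$.

**Step 4: $\Omega_m$ is nonempty for $1\le m\le n/3$.** Take the direct sum of $m$ copies of the family on $\mathbb C^3$ from Section 1, where $\tau=\tau_0$ has trace $-1$, and $n-3m$ copies of the family $g_1=g_2=h_1=h_2=1$ on $\mathbb C$. Then (1) holds and $\mathrm{Tr}\,\tau=-m+(n-3m)=n-4m$.

**Step 5: counting.** By Proposition 5 each $M_{\Omega_m}$ with $1\le m\le\lfloor n/3\rfloor$ is nonempty, open and closed, and omits the trivial solution. We show that they are pairwise disjoint. By $K$-invariance, suppose a controlled point over $(g,h)\in\Omega_m$ is sent by some $(u,v)\in K$ to a controlled point over $(\tilde g,\tilde h)\in\Omega_{\tilde m}$. Then $u\,\mathrm{diag}(g_1,g_2)=\mathrm{diag}(\tilde g_1,\tilde g_2)\,u$, that is, $u_{ik}g_k=\tilde g_iu_{ik}$, so $u_{ik}\ne0$ forces $\tilde g_i=g_k$. Every row and every column of the unitary $u$ has a nonzero entry, so $\{\tilde g_1,\tilde g_2\}=\{g_1,g_2\}$.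 Since $\tau=\tau^{-1}$, we have $\mathrm{Tr}(g_2g_1^{-1})=\mathrm{Tr}(g_1g_2^{-1})$, so the trace depends only on this set, and $m=\tilde m$. Finally, the complement of the union of the $M_{\Omega_m}$ is open and closed and contains the trivial solution. This gives $\lfloor n/3\rfloor+1$ disjoint nonempty open and closed sets covering $Z(2,2,n)$. $\blacksquare$

In particular two explicit unitary cocycles for $(2,2,3)$ cannot be joined by a continuous path of unitary cocycles. One has every $U_{i,j}$ equal to the flip. The other is $U_{i,j}=R_{ij}F_{ij}$ with $R_{12}(e_i\otimes e_j)=e_{i'}\otimes e_{j'}$, $R_{13}=\sum e_{ii}\otimes g_i$ and $R_{23}=\sum e_{jj}\otimes h_j$, with the $3\times3$ matrices of Section 1. By Step 3 of Section 3, the answer to the question is negative for every $k\ge3$: take $(2,2,3,n_4,\dots,n_k)$ with arbitrary further entries.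

**Remark (permutation cocycles).** The cocycles themselves may be permutations. Let $\mathbb F_4=\{0,1,\omega,\omega^2\}$ with $\omega^2=\omega+1$, and on $\ell^2(\mathbb F_4)$ let $g_1,g_2,h_1,h_2$ be the permutation matrices of $x\mapsto\omega^2x$, $\omega^2x+1$, $\omega x+\omega^2$, $\omega x+\omega$. Then $g_1h_1$ is $x\mapsto\omega^2(\omega x+\omega^2)=x+\omega$, and $h_2g_1$ is $x\mapsto x+\omega$. Both $g_1h_2$ and $h_1g_2$ are $x\mapsto x+1$, the latter because $\omega+\omega^2=1$. Both $g_2h_1$ and $h_1g_1$ are $x\mapsto x+\omega^2$, because $\omega+1=\omega^2$. Both $g_2h_2$ and $h_2g_2$ are the identity, because $1+1=\omega+\omega=0$. So (1) holds, and $\tau$ is translation by $1$, so $\tau\ne1$. Hence for $(2,2,4)$ two cocycles both given by permutation matrices can lie in different components: this one (with $R_{12}$ the permutation $\pi$) and the one consisting of flips.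

## 10. Gluing a swap and an identity to $\pi$: the spaces $(b,2,n)$ with $2\le b\le5$

**Proof of Theorem 2, case (i).** By Steps 2 and 3 of Section 3 it suffices to show that $Z(b,2,n)$ is disconnected for $2\le b\le5$, $n\ge3$. In Section 6 the identity and the swap were not rigid. Attached to the permutation of Section 1, they become so.

**Step 1: the permutation.** We need an index set of size $b$. Let $J=\{1,2\}$. Let $I$ consist of two symbols $g_1,g_2$, together with $k_1,k_2$ if $b\in\{4,5\}$, and one more symbol $z$ if $b\in\{3,5\}$. On $\{g_1,g_2\}\times J$ let $\pi$ be as in Section 1, with $g_i$ in place of $i$; further let $\pi(k_i,j)=(k_j,i)$ and $\pi(z,j)=(z,j)$. We write the unitary belonging to an element of $I$ by the same symbol. The relations (6) are then (1) together with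
$$k_ih_j=h_ik_j,\qquad zh_j=h_jz\qquad(i,j\in\{1,2\}).$$

**Step 2: $\pi$ is rigid.** By the third example in Section 6, all $J$-pairs and the two pairs inside $\{g_1,g_2\}$ are dead. The points $(k_1,j),(k_2,j)$ have images $(k_j,1),(k_j,2)$, so pairs inside $\{k_1,k_2\}$ are linked to $J$-pairs and are dead.

Now take two elements of different classes, the classes being $\{g_1,g_2\}$, $\{k_1,k_2\}$, $\{z\}$. Since $\pi$ preserves the class of the first coordinate, the images of two points with these first coordinates have different first coordinates. If for some common $j$ the second coordinates of the images also differ, the image is mixed and the pair is dead. The maps $j\mapsto j'$ are: for $g_1$ the exchange $1\mapsto2$, $2\mapsto1$; for $g_2$ the identity; for $k_l$ the constant $l$; for $z$ the identity. Between different classes, any two of these maps differ at some $j$, except for $g_2$ and $z$. For that pair take $j=1$. The images of $(g_2,1),(z,1)$ are $(g_1,1),(z,1)$, so $(g_2,z)$ is linked to the pair $(g_1,z)$, which is dead, and the same holds in the opposite order.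 So $D=Q$.

**Step 3: distinctness when $\tau\ne1$.** We use $\tau,\sigma,W$ from Section 9, whose Steps 1 to 3 apply since (1) holds, and put $N_0=\{1,\tau,\sigma,\tau\sigma\}$, a commutative group.

From $k_1h_2=h_1k_2$ and $k_2h_2=h_2k_2$ we get $h_1^{-1}k_1=k_2h_2^{-1}=h_2^{-1}k_2$, so $k_2=h_2h_1^{-1}k_1=\tau k_1$. Then $k_1h_2=h_1k_2$ reads $k_1\tau h_1=h_1\tau k_1$. The left side is $(k_1\tau k_1^{-1})k_1h_1$. The right side is $\sigma h_1k_1=\sigma k_1h_1$, as $k_1$ commutes with $h_1$. So $k_1\tau k_1^{-1}=\sigma$. Also $z$ commutes with $h_1,h_2$, hence with $\tau=h_2h_1^{-1}$.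

The products, class by class, are as follows.

* By (10), the products with $g_1,g_2$ are the elements of $N_0W=N_0\,g_1h_1$.
* Those with $k_1,k_2$ are $k_1h_1$, $k_1h_2=k_1\tau h_1=\sigma k_1h_1$, $k_2h_1=\tau k_1h_1$ and $k_2h_2=\tau k_1h_2=\tau\sigma k_1h_1$.
* Those with $z$ are $zh_1$ and $zh_2=z\tau h_1=\tau zh_1$.

Let $\tau\ne1$. Then $1,\tau,\sigma,\tau\sigma$ are pairwise distinct, so the products within a class are distinct. Suppose two products of different classes agree. Cancel $h_1$ on the right: two of the elements $g_1,k_1,z$ differ by a left factor from $N_0$. Elements of $N_0$ commute with $\tau,\sigma,\sigma\tau$, so these two elements conjugate $\tau$ to the same operator. But $g_1,k_1,z$ conjugate $\tau$ to $\sigma\tau$, $\sigma$, $\tau$ respectively, and these are pairwise distinct. This is a contradiction.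

**Step 4: the set $\Omega$.** Let $\Omega=\{\tau\ne1\}=\{\mathrm{Tr}\,\tau\ne n\}$. It is open and closed in $\mathrm{Hom}_\pi(n)$, because $\mathrm{Tr}\,\tau$ is continuous with values among the numbers $n-4m$. It is nonempty: take $g_i,h_j$ from Step 4 of Section 9 with $m=1$, and put $k_i=h_i$, $z=1$. Then $k_ih_j=h_ih_j=h_ik_j$ and $zh_j=h_jz$. Proposition 5 applies, and $Z(b,2,n)$ is disconnected. $\blacksquare$

## 11. Affine maps modulo a prime: $c\ge2ab$

**Proof of Theorem 2, case (ii).** Again it suffices to treat $k=3$ in a convenient order. If $a=b=2$, then $c\ge8$ and Theorem 1 applies. Otherwise one of $a,b$ is at least $3$ and, exchanging them if necessary, we set $n_1=a\ge2$, $n_2=b\ge3$, $n=c\ge2n_1n_2$.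

The model to keep in mind is the affine maps $x\mapsto\alpha x+r$ and $x\mapsto\beta x+s$. The composites are $\alpha(\beta x+s)+r=\alpha\beta x+(\alpha s+r)$ and $\beta(\alpha x+r')+s'=\alpha\beta x+(\beta r'+s')$, so they agree exactly when $\alpha s+r=\beta r'+s'$. The number $0\le F<\alpha\beta$ with $F=\alpha s+r=\beta r'+s'$ is written in two ways as quotient and remainder. This gives a permutation, and it will be rigid when $\alpha$ and $\beta$ are coprime. To allow arbitrary sizes we use several blocks.

**Step 1: the permutation.** Let $\mathcal A$ be the set of powers of $2$ in the binary expansion of $n_1$. Let $\mathcal B=\{n_2\}$ if $n_2$ is odd and $\mathcal B=\{n_2-1,1\}$ if $n_2$ is even. Then the following hold.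

* Every $\alpha\in\mathcal A$ is a power of $2$ and every $\beta\in\mathcal B$ is odd, so they are coprime, and the products $\alpha\beta$ are pairwise distinct by unique factorization.
* $\sum\mathcal A=n_1$ and $\sum\mathcal B=n_2$, and all $\alpha\beta\le n_1n_2$.
* Both sets contain an element $\ge2$, since $n_1\ge2$ and $n_2\ge3$.

Let
$$I=\{(\alpha,r):\alpha\in\mathcal A,\ 0\le r<\alpha\},\qquad J=\{(\beta,s):\beta\in\mathcal B,\ 0\le s<\beta\},$$
so that $|I|=n_1$ and $|J|=n_2$, and define
$$\pi\big((\alpha,r),(\beta,s)\big)=\big((\alpha,r'),(\beta,s')\big)\iff\alpha s+r=\beta r'+s'.$$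
Both sides of the equation run exactly once through $\{0,\dots,\alpha\beta-1\}$, so $\pi$ is a bijection.

For example, for $n_1=2$, $n_2=3$ we have $\mathcal A=\{2\}$, $\mathcal B=\{3\}$. With the block labels omitted, $(r,s)\mapsto(r',s')$ is, for $F=2s+r=0,\dots,5$ in turn,
$$(0,0)\mapsto(0,0),\quad(1,0)\mapsto(0,1),\quad(0,1)\mapsto(0,2),\quad(1,1)\mapsto(1,0),\quad(0,2)\mapsto(1,1),\quad(1,2)\mapsto(1,2).$$
Coprimality matters: for $\alpha=\beta=2$ the rule $2s+r=2r'+s'$ gives $r'=s$, $s'=r$, the swap, which is not rigid.

**Step 2: it is enough to kill $I$-pairs.** This halves the work. The inverse $\pi^{-1}$ sends $((\alpha,r'),(\beta,s'))$ to $((\alpha,r),(\beta,s))$ exactly when $\beta r'+s'=\alpha s+r$. After exchanging the two factors, this is the map defined as in Step 1 with $\mathcal A$ and $\mathcal B$ exchanged. Dead pairs are the same for $\pi$ and $\pi^{-1}$. So it suffices to show that $I$-pairs are dead by an argument that uses only links among $I$-pairs and mixed pairs, the coprimality of every $\alpha$ with every $\beta$, and the existence of some $\beta\ge2$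 in $\mathcal B$. The same argument with exchanged roles then handles $J$-pairs. Fix $\beta\in\mathcal B$ with $\beta\ge2$.

**Step 3: $I$-pairs in one block are dead.** Consider $(\alpha,r),(\alpha,\hat r)$ with $\delta=\hat r-r\ne0$; we use induction on $|\delta|$. Combined with a common $(\beta,s)$, the images are read off from the quotients and residues of $\alpha s+r$ and $\alpha s+\hat r$ modulo $\beta$.

If $\beta\nmid\delta$, use coprimality to choose $s$ with $\alpha s+\min(r,\hat r)\equiv-1\pmod\beta$. Passing from $\alpha s+\min(r,\hat r)$ to $\alpha s+\max(r,\hat r)$ adds $|\delta|\ge1$ to a number with residue $\beta-1$, so the quotient changes. The residue changes because $\beta\nmid\delta$. So the image is mixed and the pair is dead. This includes $|\delta|=1$.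

If $\beta\mid\delta$, then for any $s$ the residues agree, and the quotients differ by $\hat r'-r'=\delta/\beta$. So the pair is linked to an $I$-pair in the same block with smaller nonzero $|\delta|$, which is dead by induction.

**Step 4: $I$-pairs in different blocks are dead.** Fix $\alpha\ne\hat\alpha$ in $\mathcal A$ and put $\Delta=\hat\alpha-\alpha\ne0$. Let $S$ be the set of values $\delta=\hat r-r$ over all non-dead pairs $((\alpha,r),(\hat\alpha,\hat r))$, and suppose $S\ne\emptyset$. Take a non-dead pair and any $s$ with $0\le s<\beta$, and combine with the common $(\beta,s)$. The images have first coordinates in different blocks, hence different. If $s'\ne\hat s'$ the image would be mixed and the pair dead. So $s'=\hat s'$, and the pair is linked to the $I$-pair $((\alpha,r'),(\hat\alpha,\hat r'))$, which is therefore not dead. Subtracting $\alpha s+r=\beta r'+s'$ from $\hat\alpha s+\hat r=\beta\hat r'+s'$ gives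
$$\hat r'-r'=(\Delta s+\delta)/\beta .$$
So $S$ is closed under $\delta\mapsto(\Delta s+\delta)/\beta$ for each $0\le s<\beta$. Using $s=0$ and $s=1$, $S$ contains two elements that differ by $\Delta/\beta\ne0$. Since $S$ is finite, choose $\delta_1\ne\delta_2$ in $S$ with $|\delta_1-\delta_2|$ minimal. With $s=0$, both $\delta_1/\beta$ and $\delta_2/\beta$ are in $S$; they are distinct and closer to each other by the factor $\beta\ge2$, a contradiction. So $S=\emptyset$. The reversed pairs are covered by exchanging the names $\alpha,\hat\alpha$. Together with Steps 2 and 3, $\pi$ is rigid.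

**Step 5: a single unitary $t$ governs $\mathrm{Hom}_\pi(n)$.** We look for the invariant; in the affine model $t$ will be translation by $1$. Let $(g,h)\in\mathrm{Hom}_\pi(n)$. Let $\alpha\in\mathcal A$, $\beta\in\mathcal B$ both be $\ge2$, and write $g_r=g_{\alpha,r}$, $h_s=h_{\beta,s}$. For $0\le F<\alpha\beta$ put
$$\Theta(F)=g_rh_s=h_{s'}g_{r'},\qquad F=\alpha s+r=\beta r'+s'.$$
Here $r=F\bmod\alpha$ and $s'=F\bmod\beta$. By the Chinese remainder theorem, $F\mapsto(r,s')$ is a bijection onto $\{0,\dots,\alpha-1\}\times\{0,\dots,\beta-1\}$, and $F=\alpha\beta-1$ corresponds to $(\alpha-1,\beta-1)$. If $r<\alpha-1$, then $F+1=\alpha s+(r+1)$, so $\Theta(F+1)\Theta(F)^{-1}=g_{r+1}g_r^{-1}$. If $s'<\beta-1$, then $F+1=\beta r'+(s'+1)$, so $\Theta(F+1)\Theta(F)^{-1}=h_{s'+1}h_{s'}^{-1}$. Every combination of $r<\alpha-1$ and $s'<\beta-1$ occurs for some $F$, so $g_{r+1}g_r^{-1}=h_{s'+1}h_{s'}^{-1}$ for all of them. Hence all these ratios equal one unitary $t$, and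
$$g_r=t^rg_0,\qquad h_s=t^sh_0 .$$

Now take $F$ with $r=\alpha-1$ and $s'<\beta-1$. Then still $\Theta(F+1)=t\,\Theta(F)$. Here $F=\alpha s+\alpha-1$ and $F+1=\alpha(s+1)$, with $s+1\le\beta-1$ because $F\ne\alpha\beta-1$. So $g_0t^{s+1}h_0=t\cdot t^{\alpha-1}g_0t^sh_0$, and cancelling $t^sh_0$ on the right gives $g_0tg_0^{-1}=t^\alpha$. Symmetrically, take $F$ with $s'=\beta-1$ and $r<\alpha-1$. Then $F+1=\beta(r'+1)$, with $r'+1\le\alpha-1$, and $\Theta(F+1)=t\,\Theta(F)$ reads $h_0t^{r'+1}g_0=t\cdot t^{\beta-1}h_0t^{r'}g_0$, so $h_0th_0^{-1}=t^\beta$.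

The unitary $t$ equals $g_{\alpha,1}g_{\alpha,0}^{-1}$, which does not involve $\beta$, and also $h_{\beta,1}h_{\beta,0}^{-1}$, which does not involve $\alpha$. So the same $t$ serves all blocks of size $\ge2$. It remains to look at blocks of size $1$. If $1\in\mathcal A$ and $\beta\ge2$, then for $\alpha=1$ the equation $s+0=\beta r'+s'$ with $r'=0$ gives $s'=s$. So $g_{1,0}$ commutes with all $h_{\beta,s}$, hence with $t$. If $1\in\mathcal B$ and $\alpha\ge2$, then for $\beta=1$ we get $r'=r$. So $h_{1,0}$ commutes with all $g_{\alpha,r}$, hence with $t$. In all cases, then, $g_{\alpha,r}=t^rg_{\alpha,0}$ conjugates $t$ to $t^\alpha$, and $h_{\beta,s}=t^sh_{\beta,0}$ conjugates $t$ to $t^\beta$. Since $g_{\alpha,r}h_{\beta,s}=t^rg_{\alpha,0}t^sh_{\beta,0}$, it follows that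
$$g_{\alpha,r}h_{\beta,s}=t^{\alpha s+r}\,g_{\alpha,0}h_{\beta,0},\qquad\text{and conjugation by }g_{\alpha,r}h_{\beta,s}\text{ maps }t\mapsto t^{\alpha\beta}.\tag{11}$$

**Step 6: the order of $t$ is locally constant.** This provides an open and closed set. Choose $\alpha\in\mathcal A$ with $\alpha\ge2$. As $t$ is conjugate to $t^\alpha$, the map $\lambda\mapsto\lambda^\alpha$ sends the finite set $\mathrm{spec}(t)$ onto itself. So it permutes this set of at most $n$ elements, and its $n!$-th iterate is the identity: $\lambda^{\alpha^{n!}}=\lambda$ for every eigenvalue. Since $t$ is diagonalizable, $t^{\alpha^{n!}-1}=1$. So all eigenvalues of $t$, for all points of $\mathrm{Hom}_\pi(n)$, belong to one finite set, and the characteristic polynomial of $t$ takes finitely many values on $\mathrm{Hom}_\pi(n)$. It depends continuously on the point, so it is locally constant. The order $\mathrm{ord}(t)$ is the least common multiple of the orders of the eigenvalues, hence is locally constant too. Therefore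
$$\Omega=\{(g,h)\in\mathrm{Hom}_\pi(n):\mathrm{ord}(t)>n_1n_2\}$$
is open and closed in $\mathrm{Hom}_\pi(n)$.

**Step 7: the products are distinct on $\Omega$.** This is the remaining hypothesis of Proposition 5. Compare two products $g_{\alpha,r}h_{\beta,s}$. If they have the same $(\alpha,\beta)$, then by (11) they are $t^F g_{\alpha,0}h_{\beta,0}$ for different integers $F\in[0,\alpha\beta)$, and $\alpha\beta\le n_1n_2<\mathrm{ord}(t)$, so they differ. If they have different $(\alpha,\beta)\ne(\alpha_1,\beta_1)$, then $\alpha\beta\ne\alpha_1\beta_1$ are integers between $1$ and $n_1n_2$, so $0<|\alpha\beta-\alpha_1\beta_1|<n_1n_2<\mathrm{ord}(t)$ and $t^{\alpha\beta}\ne t^{\alpha_1\beta_1}$. By (11) the two products conjugate $t$ to different operators, so they differ.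

**Step 8: $\Omega$ is nonempty.** Here the hypothesis $c\ge2ab$ enters. By Bertrand's postulate there is a prime $p$ with $n_1n_2<p<2n_1n_2\le n$. On $\ell^2(\mathbb Z/p)$ let
$$g_{\alpha,r}e_x=e_{\alpha x+r},\qquad h_{\beta,s}e_x=e_{\beta x+s}.$$
Since $1\le\alpha,\beta<p$, these are permutation matrices. If $\alpha s+r=\beta r'+s'$, both $g_{\alpha,r}h_{\beta,s}$ and $h_{\beta,s'}g_{\alpha,r'}$ send $e_x$ to $e_{\alpha\beta x+\alpha s+r}$, so (6) holds. For $\alpha\ge2$ the unitary $t=g_{\alpha,1}g_{\alpha,0}^{-1}$ sends $e_x$ to $e_{x+1}$ and has order $p$. Add the family with all $g,h$ equal to $1$ on $\mathbb C^{n-p}$. The result lies in $\mathrm{Hom}_\pi(n)$ with $\mathrm{ord}(t)=p>n_1n_2$, so it lies in $\Omega$.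

Proposition 5 now shows that $Z(n_1,n_2,n)$ is disconnected. $\blacksquare$
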